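# Rationality of the fixed field of the monomial $A_4$-action $G_{7,1,1}$

Throughout, $k$ is a field with $\operatorname{char}k\neq 2$, and $a\in k^\times$.

## 1. Rational fields, monomial actions, fixed fields, quadrics

**Definition 1 (rational).** A field extension $L/k$ is *$k$-rational* if $L$ is purely transcendental over $k$, i.e. $L=k(b_1,\dots,b_n)$ with $b_1,\dots,b_n$ algebraically independent over $k$.

Example. Let $L=k(m,n)$ with $m^2+n^2=1$ and $n$ transcendental over $k$. Put $b=n/(m-1)$. Dividing $(m^2-1)+n^2=0$ by $m-1$ gives $(m+1)+(m-1)b^2=0$, so $m(1+b^2)=b^2-1$. If $1+b^2=0$, then $b^2=1$ too, and $2=0$. So $m\in k(b)$, $n=b(m-1)\in k(b)$, and $L=k(b)$ is $k$-rational. This trick, projection from a known point, returns twice.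

**Definition 2 (stably rational, unirational).** $L/k$ is *stably $k$-rational* if $L(Z_1,\dots,Z_r)$ is $k$-rational for some independent variables $Z_1,\dots,Z_r$ over $L$. It is called *$k$-unirational* here if $L$ embeds over $k$ in some rational function field $k(Y_1,\dots,Y_n)$.

Rational implies stably rational, and stably rational implies unirational. Example: the fraction field $L$ of $\mathbb R[m,n]/(m^2+n^2+1)$ is not $\mathbb R$-unirational. Otherwise $-1$ would be a sum of two squares in $\mathbb R(Y_1,\dots,Y_n)$, and evaluating at a real point where the denominators do not vanish would make $-1$ a sum of two squares in $\mathbb R$.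

**Definition 3 (monomial action).** A $k$-automorphism of $k(x_1,\dots,x_n)$ is *monomial* if it sends each $x_j$ to $\gamma_j\prod_i x_i^{m_{ij}}$ with $\gamma_j\in k^\times$ and $(m_{ij})\in GL_n(\mathbb Z)$. For a finite group $H$ of such automorphisms, $k(x_1,\dots,x_n)^H$ is the *fixed field*.

We compute fixed fields with Artin's theorem: if $H$ is a finite group of automorphisms of a field $\Phi$, then $[\Phi:\Phi^H]=|H|$. We use it in the following form.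

**Degree trick.** If $M\subseteq\Phi^H$ is a subfield with $[\Phi:M]\le|H|$, then $M=\Phi^H$.

Example. Let $x\mapsto -a/x$ act on $k(x)$, and put $v=x-a/x$. Then $v$ is fixed and $x$ is a root of $X^2-vX-a$, so $[k(x):k(v)]\le2$ and $k(x)^{\langle x\mapsto -a/x\rangle}=k(v)$.

**Definition 4 (quadratic forms and quadrics).** Write $\langle \alpha_0,\dots,\alpha_n\rangle$ for $\alpha_0X_0^2+\dots+\alpha_nX_n^2$; it is nondegenerate if all $\alpha_i\ne0$. A form is *isotropic* over $k$ if it has a nontrivial zero in $k^{n+1}$, and *anisotropic* otherwise. A nondegenerate form $Q$ in $n+1\ge3$ variables is irreducible, since a product of two linear forms has rank at most $2$. The *function field of the quadric $Q=0$* is the fraction field of $k[X_1,\dots,X_n]/(Q(1,X_1,\dots,X_n))$. (The polynomial $Q(1,X_1,\dots,X_n)$ is irreducible of degree 2: $X_0\nmid Q$, and a factorization would homogenize to one of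 $Q$.)

To recognize it: if $L=k(v_1,\dots,v_n)$ has transcendence degree $n-1$ and $Q(1,v)=0$, then $L$ is this function field. Indeed the kernel of $k[X_1,\dots,X_n]\to L$, $X_i\mapsto v_i$, is a prime of height one containing the irreducible polynomial $Q(1,X)$, hence is generated by it. The choice of the coordinate set equal to $1$ does not matter.

Example. $\langle 1,1,-1\rangle$ is isotropic, with zero $(1,0,1)$, and its function field is the first example above. The form $\langle1,1,1\rangle$ is anisotropic over $\mathbb R$; its function field is the example after Definition 2.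

**Definition 5 (the action of $G_{7,1,1}$).** For $\varepsilon=\pm1$ let $G_{7,1,1}=\langle\tau,\lambda,\sigma\rangle\simeq A_4$ act on $k(x_1,x_2,x_3)$ by
$$\tau: x_1\mapsto \tfrac{a}{x_1},\ x_2\mapsto \varepsilon\tfrac{a}{x_2},\ x_3\mapsto \varepsilon x_3,\qquad \lambda: x_1\mapsto \varepsilon\tfrac{a}{x_1},\ x_2\mapsto \varepsilon x_2,\ x_3\mapsto \tfrac{a}{x_3},$$
$$\sigma: x_1\mapsto x_2\mapsto x_3\mapsto x_1 .$$

The exponent matrices of $\tau,\lambda$ are $\operatorname{diag}(-1,-1,1)$ and $\operatorname{diag}(-1,1,-1)$, that of $\sigma$ is a cyclic permutation matrix. They generate the finite subgroup of $GL_3(\mathbb Z)$, isomorphic to $A_4$, that is called $G_{7,1,1}$ in the notation of Brown–Bülow–Neubüser–Wondratschek–Zassenhaus. The rationality problem for monomial actions of this group reduces to the actions above. As a small check, for $\varepsilon=-1$ we have $\tau^2(x_2)=-a/(-a/x_2)=x_2$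 and $\tau^2(x_3)=x_3$.

## 2. Is $k(x_1,x_2,x_3)^{G_{7,1,1}}$ rational when $\varepsilon=-1$?

Hoshi–Kitayama–Yamasaki proved: (1) if $\varepsilon=1$, the fixed field is $k$-rational; (2) if $\varepsilon=-1$ and $[k(\sqrt a,\sqrt{-1}):k]\le2$, it is $k$-rational. The problem, posed in Akinari Hoshi, "Rationality problem for quasi-monomial actions", arXiv:1411.2790 (2014), is the remaining case: $\varepsilon=-1$ and $[k(\sqrt a,\sqrt{-1}):k]=4$. Is the fixed field $k$-rational, and if that depends on $k$ and $a$, for which $k,a$?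

It does not depend on them.

**Theorem 1.** *Let $\operatorname{char}k\ne2$, $a\in k^\times$, $\varepsilon=-1$. Then $k(x_1,x_2,x_3)^{G_{7,1,1}}$ is $k$-rational. In particular this holds when $[k(\sqrt a,\sqrt{-1}):k]=4$.*

The degree of $k(\sqrt a,\sqrt{-1})$ over $k$ plays no role in the proof. The last section proves a more general statement, Theorem 2, in which rationality can fail. From now on $\varepsilon=-1$ and $G=G_{7,1,1}$.

## 3. One and two variables: conic coordinates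

Three substitutions occur in the action: $x\mapsto a/x$, $x\mapsto -a/x$, $x\mapsto -x$. We choose coordinates in which all three become sign changes. Put
$$y=\frac{x^2-a}{x^2+a},\qquad z=\frac{2ax}{x^2+a}.$$
From $(x^2+a)^2-(x^2-a)^2=4ax^2$ we get $z^2=a(1-y^2)$, and from $1-y=2a/(x^2+a)$ we get $x=z/(1-y)$. So $k(x)=k(y,z)$. Substituting,
$$x\mapsto \tfrac ax:\ (y,z)\mapsto(-y,z);\qquad x\mapsto-\tfrac ax:\ (y,z)\mapsto(-y,-z);\qquad x\mapsto -x:\ (y,z)\mapsto(y,-z).$$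

Consider the two-variable action of order $2$ given by $x_1\mapsto a/x_1$, $x_2\mapsto-a/x_2$ (the restriction of $\tau$ to $k(x_1,x_2)$). In the coordinates $(y_i,z_i)$ it is $y_1\mapsto-y_1$, $z_1\mapsto z_1$, $y_2\mapsto-y_2$, $z_2\mapsto -z_2$. The elements $z_1$, $m=y_1y_2$, $n=y_1z_2$ are fixed. Let $M=k(z_1,m,n)$. Then $y_1^2=1-z_1^2/a\in M$, $y_2=m/y_1$, $z_2=n/y_1$, so $k(x_1,x_2)=M(y_1)$ has degree at most $2$ over $M$, and $M$ is the fixed field. Moreover $m^2+n^2/a=y_1^2(y_2^2+z_2^2/a)=y_1^2=1-z_1^2/a$, i.e.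
$$am^2+n^2+z_1^2=a .$$
This quadric has the point $(m,n,z_1)=(1,0,0)$. Here $m\ne1$, since $m=y_1y_2$ is not constant. With $b=n/(m-1)$, $b'=z_1/(m-1)$, $\beta=b^2+b'^2$, division by $m-1$ gives $a(m+1)+(m-1)\beta=0$, so $m(a+\beta)=\beta-a$. If $a+\beta=0$ then $\beta=a$ and $2a=0$. So $M=k(b,b')$ is $k$-rational.

In three variables with $G$ the fixed field will again be the function field of a quadric with a visible point. Finding the quadric is the work.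

## 4. Invariants of the Klein four-group $V=\langle\tau,\lambda\rangle$

Put $y_i=\frac{x_i^2-a}{x_i^2+a}$, $z_i=\frac{2ax_i}{x_i^2+a}$. By Section 3, with indices modulo 3,

* $\tau$: $(y_1,y_2,y_3)\mapsto(-y_1,-y_2,y_3)$, $(z_1,z_2,z_3)\mapsto(z_1,-z_2,-z_3)$;
* $\lambda$: $(y_1,y_2,y_3)\mapsto(-y_1,y_2,-y_3)$, $(z_1,z_2,z_3)\mapsto(-z_1,-z_2,z_3)$;
* $\sigma$: $y_i\mapsto y_{i+1}$, $z_i\mapsto z_{i+1}$.

So $\tau\lambda$ has signs $(+,-,-)$ on the $y_i$ and $(-,+,-)$ on the $z_i$. Conjugating by $\sigma$ shifts sign patterns: $\sigma\tau\sigma^{-1}=\tau\lambda$ and $\sigma\lambda\sigma^{-1}=\tau$. Thus $V$ is a Klein four-group, normal in $G$, and $G$ is generated by $V$ and $\sigma$. Put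
$$x=y_1y_2y_3,\qquad y=z_1z_2z_3,\qquad W_i=y_iz_{i+1}.$$
The sign table shows that all five are $V$-invariant (for instance $\tau W_1=(-y_1)(-z_2)$, $\tau W_2=(-y_2)(-z_3)$, $\tau W_3=y_3z_1$). Also $\sigma$ fixes $x,y$ and sends $W_i\mapsto W_{i+1}$.

**Claim.** $k(x_1,x_2,x_3)^V=M:=k(x,y,W_1,W_2,W_3)$.

*Proof.* Let $\xi_i=y_i^2$ and $\omega_i=W_i^2/a=\xi_i(1-\xi_{i+1})$, so $\omega_i\in M$ and $\xi_i\xi_{i+1}=\xi_i-\omega_i$. Then
$$x^2=\xi_3(\xi_1\xi_2)=\xi_3(\xi_1-\omega_1)=(\xi_3-\omega_3)-\omega_1\xi_3,\qquad\text{so}\qquad \xi_3=\frac{x^2+\omega_3}{1-\omega_1}\in M,$$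
where $\omega_1\ne1$ because $\xi_1,\xi_2$ are algebraically independent. Cyclically all $\xi_i\in M$. Since $y_3=x/(y_1y_2)$ and $z_{i+1}=W_i/y_i$, we have $k(x_1,x_2,x_3)=M(y_1,y_2)$ with $y_1^2,y_2^2\in M$, of degree at most $4$ over $M$. The degree trick with $|V|=4$ finishes. $\square$

Next come the relations. If $\epsilon_j$ denotes the $j$th elementary symmetric function of the $\xi_i$, then $\prod(1-\xi_i)=1-\epsilon_1+\epsilon_2-\epsilon_3$ and $\sum\xi_i(1-\xi_{i+1})=\epsilon_1-\epsilon_2$. Hence $\xi_1\xi_2\xi_3+\prod(1-\xi_i)+\sum\xi_i(1-\xi_{i+1})=1$. Since $y^2=a^3\prod(1-\xi_i)$,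
$$x^2+\frac{y^2}{a^3}+\frac1a\sum W_i^2=1,\qquad xy=W_1W_2W_3. \tag{1}$$

We normalize the coefficients over a larger field. Let $\iota=\sqrt{-1}$, $\rho=\sqrt a$, $K=k(\iota,\rho)$, which is Galois over $k$ since $\operatorname{char}k\ne2$, and put
$$p=\iota x,\qquad q=-\frac{\iota y}{a\rho},\qquad w_i=\frac{W_i}{\rho}.$$
Then $p^2=-x^2$, $q^2=-y^2/a^3$, $w_i^2=W_i^2/a$, and $pq=xy/(a\rho)=W_1W_2W_3/\rho^3$. So (1) becomes
$$p^2+q^2+1=w_1^2+w_2^2+w_3^2,\qquad pq=w_1w_2w_3 . \tag{2}$$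
The Claim over $K$ gives $K(x_1,x_2,x_3)^V=K(p,q,w_1,w_2,w_3)$.

**Standing hypotheses for Sections 5–9.** $\operatorname{char}K\ne2$; $F=K(p,q,w_1,w_2,w_3)$ is a field of transcendence degree $3$ over $K$; (2) holds; and $\sigma$ is a $K$-automorphism of $F$ of order $3$ fixing $p,q$ with $w_i\mapsto w_{i+1}$.

Nothing else is used there, so those sections will also serve Theorem 2. By (2), $(p\pm q)^2=\sum w_i^2-1\pm2w_1w_2w_3\in K(w_1,w_2,w_3)$, so $p\pm q$, hence $p$ and $q$, are algebraic over $K(w)$. Therefore $w_1,w_2,w_3$ are algebraically independent over $K$.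

## 5. Invariants of the cyclic permutation $\sigma$

Let $e_1,e_2,e_3$ be the elementary symmetric functions of the $w_i$, and
$$\mathcal P=w_1^2w_2+w_2^2w_3+w_3^2w_1,\quad \mathcal P'=w_1w_2^2+w_2w_3^2+w_3w_1^2,\quad n'=e_1^2-3e_2\ne0,$$
$$E=e_1,\qquad a_1=\frac{3e_3-\mathcal P}{n'},\qquad a_2=\frac{3e_3-\mathcal P'}{n'} .$$

**Lemma 1 (cf. Masuda).** *$K(w_1,w_2,w_3)^{\langle\sigma\rangle}=K(E,a_1,a_2)$, and*
$$e_2=-E(a_1+a_2)-3(a_1^2-a_1a_2+a_2^2),\qquad e_3=Ea_1a_2+a_1^3+a_2^3. \tag{3}$$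

*Proof.* We express sum and product of $a_1,a_2$ through the $e_j$. Every monomial $w_i^2w_j$ with $i\ne j$ occurs once in $\mathcal P+\mathcal P'$, so $\mathcal P+\mathcal P'=e_1e_2-3e_3$. Multiplying out nine terms, $\mathcal P\mathcal P'=\sum_{i<j}w_i^3w_j^3+3e_3^2+e_3\sum w_i^3$. Here $\sum w_i^3=e_1^3-3e_1e_2+3e_3$. Applying this formula to the three products $w_iw_j$, whose elementary symmetric functions are $e_2,\ e_1e_3,\ e_3^2$, gives $\sum_{i<j} w_i^3w_j^3=e_2^3-3e_1e_2e_3+3e_3^2$. So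
$$\mathcal P\mathcal P'=e_2^3+e_1^3e_3-6e_1e_2e_3+9e_3^2 .$$
Hence
$$\mathcal B:=n'(a_1+a_2)=6e_3-(e_1e_2-3e_3)=9e_3-e_1e_2,$$
$$\mathcal C:=n'^2a_1a_2=9e_3^2-3e_3(e_1e_2-3e_3)+\mathcal P\mathcal P'=27e_3^2-9e_1e_2e_3+e_2^3+e_1^3e_3 .$$
Then $\mathcal B^2-3\mathcal C=e_1^2e_2^2+9e_1e_2e_3-3e_2^3-3e_1^3e_3=n'(e_2^2-3e_1e_3)$. Dividing by $n'^2$ gives $a_1^2-a_1a_2+a_2^2=(e_2^2-3e_1e_3)/n'$.

The first formula in (3), multiplied by $-n'$, reads $-n'e_2=e_1\mathcal B+3(e_2^2-3e_1e_3)$. The right side is $9e_1e_3-e_1^2e_2+3e_2^2-9e_1e_3=-n'e_2$. Since $a_1^3+a_2^3=(a_1+a_2)(a_1^2-a_1a_2+a_2^2)$, the second formula multiplied by $n'^2$ reads $n'^2e_3=e_1\mathcal C+\mathcal B(e_2^2-3e_1e_3)$. The right side is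
$$(27e_1e_3^2-9e_1^2e_2e_3+e_1e_2^3+e_1^4e_3)+(9e_2^2e_3-27e_1e_3^2-e_1e_2^3+3e_1^2e_2e_3)=e_3(e_1^4-6e_1^2e_2+9e_2^2)=e_3n'^2 .$$
So (3) holds, and $K(E,a_1,a_2)$ contains $e_1,e_2,e_3$ and $\mathcal P=3e_3-a_1n'$. Odd permutations interchange $\mathcal P$ and $\mathcal P'$, and $\mathcal P-\mathcal P'=\pm\prod_{i<j}(w_i-w_j)\ne0$. So the stabilizer of $\mathcal P$ in $S_3=\mathrm{Gal}(K(w)/K(e_1,e_2,e_3))$ is $\langle\sigma\rangle$, and $K(e_1,e_2,e_3,\mathcal P)=K(w)^{\langle\sigma\rangle}$. As $E,a_1,a_2$ are $\sigma$-invariant, $K(w)^{\langle\sigma\rangle}=K(e_1,e_2,e_3,\mathcal P)\subseteq K(E,a_1,a_2)\subseteq K(w)^{\langle\sigma\rangle}$. $\square$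

Now adjoin $p,q$. Since $[K(w):K(w)^{\langle\sigma\rangle}]=3$, the degree of $F=K(w)(p,q)$ over $K(w)^{\langle\sigma\rangle}(p,q)$ is at most $3$, and $\sigma$ fixes the latter field. By the degree trick,
$$N:=F^{\langle\sigma\rangle}=K(p,q,E,a_1,a_2),\qquad E,a_1,a_2\ \text{algebraically independent over }K. \tag{4}$$
In the situation of Section 4, $N=(K(x_1,x_2,x_3)^V)^{\langle\sigma\rangle}=K(x_1,x_2,x_3)^{G}$.

Put
$$s=a_1+a_2,\quad d=a_1-a_2,\quad D=d^2,\quad P=p+q,\quad R=p-q .$$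
As $2$ is invertible, $N=K(E,s,d,P,R)$ with $E,s,d$ algebraically independent. From $a_1a_2=\frac14(s^2-D)$ and $a_1^2-a_1a_2+a_2^2=\frac14(s^2+3D)$, (3) becomes
$$e_2=-Es-\tfrac34(s^2+3D),\qquad e_3=\tfrac14E(s^2-D)+\tfrac14s(s^2+3D). $$
By (2), $P^2=e_1^2-2e_2-1+2e_3$ and $R^2=e_1^2-2e_2-1-2e_3$.

## 6. Genus one over the $(s,d)$-plane

A sensible first attempt is to keep $s,d$ as two of the three generators and look for one more. Written out,
$$P^2=f(E)=E^2+\bigl(2s+\tfrac12(s^2-D)\bigr)E+\tfrac12(3+s)(s^2+3D)-1,$$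
$$R^2=g(E)=E^2+\bigl(2s-\tfrac12(s^2-D)\bigr)E+\tfrac12(3-s)(s^2+3D)-1 .$$
Each equation alone is harmless. Write $f=E^2+bE+b_0$ and $v=P-E$. Then $v(v+2E)=bE+b_0$, so $E(2v-b)=b_0-v^2$. If $2v=b$, then $v^2=b_0$ and $b^2=4b_0$, which at $s=0$ would say $\frac14D^2=18D-4$, a false polynomial identity. So $E$ and $P$ lie in $K(s,d,v)$, and $K(E,s,d,P)=K(s,d,v)$ is rational. The same works for $R$.

The two together are not harmless. At $s=0$ the polynomials are $E^2\mp\frac12DE+\frac92D-1$. Both have discriminant $\frac14D^2-18D+4\ne0$. A common root would satisfy $DE=0$, so $E=0$, but $f(0)=\frac92D-1\neq0$. The discriminants and the resultant are therefore nonzero at $s=0$, hence nonzero in $K(s,d)$: $f$ and $g$ are separable and coprime. Over an algebraic closure of $K(s,d)$, the curve $P^2=f(E)$, $R^2=g(E)$ is a fourfold cover of the $E$-line. It is branched exactly over the four roots of $fg$, with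 two points of ramification index $2$ over each; over $E=\infty$ it is unramified, as $f,g$ are monic of even degree. Riemann–Hurwitz gives $2\gamma-2=4\cdot(-2)+4\cdot2=0$, i.e. genus $\gamma=1$.

So $N$ is not purely transcendental over $K(s,d)$: no choice of $v$ gives $N=K(s,d,v)$. This does not say that $N$ is irrational over $K$. It says that one cannot keep $s$ and $d$. And whatever replaces them must afterwards descend from $K$ to $k$.

The way past this point is to give up the fibration and describe $N$ by four generators $T_1,\dots,T_4$ and one quadratic relation, with the $T_i$ so symmetric that the Galois group of $K/k$ acts on them by signs and by one swap. Then the descended field is again given by a quadric.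

## 7. Four functions on a quadric

**Notation.** Put
$$S=s+2,\quad S'=s-2,\quad \mu=E-1,\quad \mu'=E+1,\quad h=E-3=\mu'-4,\quad h'=E+3=\mu+4,$$
$$\theta=SS'+3D=s^2-4+3D,\quad m=s^2+4-D,\quad L=\theta+\mu'S,\quad L'=\theta+\mu S',$$
$$c=\prod(1-w_i)=1-E+e_2-e_3,\quad c'=\prod(1+w_i)=1+E+e_2+e_3,\quad u=c+c',\quad t=c'-c .$$
Since $\mu^2-2c=E^2-1-2e_2+2e_3$ and $\mu'^2-2c'=E^2-1-2e_2-2e_3$,
$$P^2=\mu^2-2c,\qquad R^2=\mu'^2-2c' . \tag{5}$$
Note $c,c'\ne0$ in $N$, because the $w_i$ are transcendental.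

**Relations in $E,s,d$.** We have $u=2+2e_2$, $t=2E+2e_3$ and $s^2+3D=\theta+4$. So $2u=4-4Es-3(\theta+4)$ and $2t=4E+E(s^2-D)+s(\theta+4)$, i.e.
$$2u=-(3\theta+4sE+8),\qquad 2t=s\theta+Em+4s. \tag{6}$$
The definitions give at once
$$L-\mu'S=\theta=L'-\mu S',\quad L-L'=\mu'S-\mu S'=4E+2s,\quad L+L'=2\theta+2sE+4, \tag{7}$$
$$4s^2-3m=\theta-8,\qquad \theta+m=2s^2+2D,\qquad S^2-D=m+4s,\qquad S'^2-D=m-4s. \tag{8}$$
Next,
$$6t+2su+E\theta=4s+8E, \tag{9}$$
for by (6), $6t+2su+E\theta-4s-8E=3s\theta+3Em+12s-3s\theta-4s^2E-8s+E\theta-4s-8E=E(3m-4s^2+\theta-8)=0$. Finally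
$$SL-Dh=-4c,\qquad S'L'-Dh'=4c' . \tag{10}$$
For the first formula, $SL-Dh=(s+2)\theta+(E+1)(s^2+4s+4)-DE+3D$. The terms with the factor $E$ outside $\theta$ give $Em+4sE$; the constants $s^2+4s+4+3D$ equal $\theta+8+4s$. So $SL-Dh=s\theta+3\theta+Em+4sE+4s+8=2t-2u=-4c$. The second formula follows from the first by the substitution $(E,s,d)\mapsto(-E,-s,-d)$. It fixes $\theta,m,D,e_2$, negates $e_3$, exchanges $c\leftrightarrow c'$ and $L\leftrightarrow L'$, and sends $S\mapsto-S'$, $h\mapsto-h'$, so it turns $SL-Dh=-4c$ into $-S'L'+Dh'=-4c'$.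

**The functions.** Define
$$\begin{aligned}
N_1&=PL+d\mu R,& N_1'&=\mu'S'P+dh'R,\\
N_2&=\mu SR+dhP,& N_2'&=RL'+d\mu'P,\\
N_3&=-(SPR+d\mu h),& N_3'&=-(S'PR+d\mu'h'),\\
N_4&=-(dPR+\mu L),& N_4'&=-(dPR+\mu'L'),
\end{aligned}$$
$$r_i=N_i/c,\qquad r_i'=N_i'/c',\qquad T_i=r_i+r_i',\qquad \kappa_i=\tfrac12(r_i'-r_i).$$

**The symmetry $\psi$.** Let $\psi:(P,R,E,s,d)\mapsto(R,P,-E,-s,-d)$. Then
$$\mu\mapsto-\mu',\ \mu'\mapsto-\mu,\ h\mapsto-h',\ h'\mapsto-h,\ S\mapsto-S',\ S'\mapsto-S,\ L\leftrightarrow L',\ c\leftrightarrow c',$$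
so $\psi$ interchanges the two equations in (5). Direct substitution gives
$$N_1\leftrightarrow N_2',\qquad N_2\leftrightarrow N_1',\qquad N_3\leftrightarrow -N_3',\qquad N_4\leftrightarrow-N_4'.$$
For example $\psi(N_1)=RL'+(-d)(-\mu')P=N_2'$, and $\psi(N_3)=-\bigl(-S'PR+(-d)(-\mu')(-h')\bigr)=S'PR+d\mu'h'=-N_3'$. Consequently $\psi$ interchanges $T_1,T_2$ and negates $T_3,T_4$.

**What the formulas are built for.** The $N_i$ factor in pairs:
$$\begin{aligned}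
N_1-N_4&=(P+\mu)(L+dR),& N_1+N_4&=(P-\mu)(L-dR),\\
N_2-N_3&=(P+\mu)(dh+SR),& N_2+N_3&=(P-\mu)(dh-SR),
\end{aligned}\tag{11}$$
as one sees by multiplying out, and $(P+\mu)(P-\mu)=-2c$ by (5). So a product of one factor from the first column and one from the second is divisible by $c$. This gives
$$\begin{aligned}
N_4^2-N_1^2&=2c(L^2-DR^2),\\
N_3^2-N_2^2&=2c(Dh^2-S^2R^2),\\
N_3N_4-N_1N_2&=2cd(Lh-SR^2).
\end{aligned}\tag{12}$$
The first two are $-(N_1-N_4)(N_1+N_4)$ and $-(N_2-N_3)(N_2+N_3)$. For the third, $(N_1-N_4)(N_2+N_3)+(N_1+N_4)(N_2-N_3)=2(N_1N_2-N_3N_4)$, and the left side is $-2c[(L+dR)(dh-SR)+(L-dR)(dh+SR)]=-2c\cdot2d(Lh-SR^2)$. Applying $\psi$ to (12),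
$$\begin{aligned}
N_4'^2-N_2'^2&=2c'(L'^2-DP^2),\\
N_3'^2-N_1'^2&=2c'(Dh'^2-S'^2P^2),\\
N_3'N_4'-N_1'N_2'&=2c'd(L'h'-S'P^2).
\end{aligned}\tag{12$'$}$$
Thus in $T_3^2+T_4^2-T_1^2-T_2^2$ the squares of $r_i$ contribute only one factor $c$ in the denominator instead of $c^2$, and similarly for $c'$. The claim is that with the cross terms $2r_ir_i'$ everything else cancels too.

**Proposition.** *(a) $T_3^2+T_4^2-T_1^2-T_2^2=32$. (b) $N=K(T_1,T_2,T_3,T_4)$.*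

**A slice by hand.** Set $(s,d)=(0,2)$. Then $D=4$, $\theta=8$, $S=2$, $S'=-2$, $L=2E+10$, $L'=10-2E$, and (10) gives $c=-\frac14(4E+20-4E+12)=-8$, $c'=\frac14(-20+4E-4E-12)=-8$. So $P^2=\mu^2+16$, $R^2=\mu'^2+16$. Adding $N_i+N_i'$ and dividing by $-8$,
$$T_1=-P-\tfrac12\mu'R,\qquad T_2=-\tfrac12\mu P-R,\qquad T_3=\tfrac12(E^2+3),\qquad T_4=\tfrac12(PR+4E).$$
We check (a) on this slice. The coefficient of $PR$ is $2E-\mu'-\mu=0$. Also $P^2R^2=\mu^2\mu'^2+16(\mu^2+\mu'^2)+256=E^4+30E^2+289$. So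
$$T_3^2+T_4^2-T_1^2-T_2^2=\tfrac14(2E^4+52E^2+298)-(\mu^2+16)(1+\tfrac14\mu^2)-(\mu'^2+16)(1+\tfrac14\mu'^2).$$
With $\mu^2+\mu'^2=2E^2+2$ and $\mu^4+\mu'^4=2E^4+12E^2+2$, the last two products sum to $\frac12E^4+13E^2+\frac{85}2$. The first term is $\frac12E^4+13E^2+\frac{149}2$, and the difference is $32$.

## 8. Recovering $E,s,d,P,R$ from the $T_i$

Part (b) rests on five identities, proved in Section 9:

* (E0) $4E=T_4-s\kappa_4+d\kappa_3$
* (E1) $sT_4-dT_3-4\kappa_4=-8$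
* (E2) $sT_3-dT_4-4\kappa_3=\frac12(T_3T_4-T_1T_2)$
* (E3) $T_4\kappa_4-T_3\kappa_3=16s+4T_4-\frac12(T_1^2-T_2^2)$
* (E4) $T_3\kappa_4-T_4\kappa_3=16d+4T_3$

Read (E1)–(E4) as a linear system for the unknowns $s,d,\kappa_3,\kappa_4$ with coefficients in the $T_i$.

**Step 1: solve for $s$ and $d$.** Multiply (E3) by $4$ and insert $4\kappa_4=sT_4-dT_3+8$ and $4\kappa_3=sT_3-dT_4-\frac12(T_3T_4-T_1T_2)$. The terms $\mp dT_3T_4$ cancel, leaving
$$s(T_4^2-T_3^2)+8T_4+\tfrac12T_3(T_3T_4-T_1T_2)=64s+16T_4-2(T_1^2-T_2^2).$$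
The same with (E4), where the terms $\pm sT_3T_4$ cancel, gives
$$d(T_4^2-T_3^2)+8T_3+\tfrac12T_4(T_3T_4-T_1T_2)=64d+16T_3.$$
With $\mathcal Q=T_4^2-T_3^2-64$ these read
$$s\mathcal Q=8T_4-\tfrac12T_3^2T_4+\tfrac12T_1T_2T_3-2(T_1^2-T_2^2),\qquad d\mathcal Q=8T_3-\tfrac12T_3T_4^2+\tfrac12T_1T_2T_4 .$$

**Step 2: $\mathcal Q\ne0$.** Both $T_3$ and $T_4$ have the form (element) $+$ (element)$\cdot PR$ with elements of $K[E,s,d,\frac1{cc'}]$. Replacing $P^2R^2$ by $(\mu^2-2c)(\mu'^2-2c')$, we get $\mathcal Q=\alpha+\beta PR$ with $\alpha,\beta\in K[E,s,d,\frac1{cc'}]$. If $\mathcal Q=0$, then $\alpha^2=\beta^2(\mu^2-2c)(\mu'^2-2c')$ in $K[E,s,d,\frac1{cc'}]$, and we may set $(s,d)=(0,2)$, where $cc'=64\neq0$. By the slice formulas,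
$$\tfrac14(PR+4E)^2-\tfrac14(E^2+3)^2-64=\tfrac14\bigl(E^4+30E^2+289+16E^2-E^4-6E^2-9-256\bigr)+2E\,PR,$$
so $\alpha,\beta$ specialize to $2(5E^2+3)$ and $2E$. We would get $(5E^2+3)^2=E^2(E^4+30E^2+289)$ in $K[E]$. The right side has degree $6$ and the left side has degree at most $4$, a contradiction.

**Step 3: the remaining generators.** By Steps 1 and 2, $s,d\in K(T_1,\dots,T_4)$. Then $\kappa_4,\kappa_3$ lie there by (E1), (E2), and $E$ by (E0). Finally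
$$T_1=P\left[\frac Lc+\frac{\mu'S'}{c'}\right]+Rd\left[\frac{\mu}c+\frac{h'}{c'}\right],\qquad T_2=Pd\left[\frac hc+\frac{\mu'}{c'}\right]+R\left[\frac{\mu S}c+\frac{L'}{c'}\right]$$
is a linear system for $(P,R)$ over $K(E,s,d)$. At $(s,d)=(0,2)$ its matrix is $\begin{pmatrix}-1&-\frac{E+1}2\\-\frac{E-1}2&-1\end{pmatrix}$, with determinant $\frac{5-E^2}4\ne0$. So the determinant is nonzero in $K(E,s,d)$ and $P,R\in K(T_1,\dots,T_4)$. This proves (b), given (E0)–(E4). $\square$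

## 9. Proof of the quadric relation and of (E0)–(E4)

**Where we compute.** Let $\Lambda=\mathbb Z[\frac12][E,s,d]$ be a polynomial ring, with $e_2,e_3$ the polynomials at the end of Section 5, and $c,c',u,t,\theta,\dots$ defined from them. Relations (6)–(10) hold in $\Lambda$: their derivations used nothing else. Let
$$\Gamma=\Lambda[\tfrac1{cc'}][P,R]/(P^2-\mu^2+2c,\ R^2-\mu'^2+2c').$$
It is free over the domain $\Lambda[\frac1{cc'}]$ with basis $1,P,R,PR$, so $3$ and $d$ are non-zero-divisors in $\Gamma$. There is a ring homomorphism $\Gamma\to N$, and $\psi$ is an automorphism of $\Gamma$; (11), (12), (12$'$) hold in $\Gamma$. We verify all identities in $\Gamma$. The point is that we may cancel a factor $3$, also when $\operatorname{char}k=3$.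

We use two auxiliary identities. Expanding and using (7) together with $h-\mu'=-4$, $h'-\mu=4$,
$$\begin{aligned}\Omega&:=LL'-\mu S'L-\mu'SL'+\mu\mu'SS'+D(hh'-\mu h-\mu'h'+\mu\mu')\\&=(L-\mu'S)(L'-\mu S')+D(h-\mu')(h'-\mu)=\theta^2-16D.\end{aligned}\tag{13}$$
By (6), $2(um+4st)=-(3\theta+4sE+8)m+4s(s\theta+Em+4s)=\theta(4s^2-3m)+16s^2-8m$. By (8) this is $\theta^2-8\theta+16s^2-8m$, and $-8\theta+16s^2-8m=-16D$. So
$$um+4st=\tfrac12(\theta^2-16D). \tag{14}$$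

**Step 1: (E0) and (E1).** The aim is to get linear relations between $r_3$ and $r_4$. The $PR$-terms cancel in $SN_4-dN_3=-\mu(SL-Dh)=4\mu c$ and in $S'N_4'-dN_3'=-\mu'(S'L'-Dh')=-4\mu'c'$, by (10). So
$$Sr_4-dr_3=4(E-1),\qquad S'r_4'-dr_3'=-4(E+1). \tag{15}$$
We have $Sr_4+S'r_4'=sT_4+2(r_4-r_4')=sT_4-4\kappa_4$, $\ Sr_4-S'r_4'=s(r_4-r_4')+2T_4=2T_4-2s\kappa_4$ and $r_3-r_3'=-2\kappa_3$. Adding the equations (15) gives $sT_4-4\kappa_4-dT_3=-8$, which is (E1). Subtracting them gives $2T_4-2s\kappa_4+2d\kappa_3=8E$, which is (E0). $\square$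

**Step 2: part (a), $T_3^2+T_4^2-T_1^2-T_2^2=32$.** First we clear denominators. Write $T_i^2=r_i^2+r_i'^2+2r_ir_i'$. By (12), (12$'$), after multiplication by $cc'/2$ we must show
$$c'[L^2+Dh^2-(D+S^2)R^2]+c[L'^2+Dh'^2-(D+S'^2)P^2]+C-16cc'=0, \tag{16}$$
where $C=N_3N_3'+N_4N_4'-N_1N_1'-N_2N_2'$. The products are
$$\begin{aligned}
N_1N_1'&=\mu'S'L\,P^2+D\mu h'R^2+d\,PR\,[Lh'+\mu\mu'S'],\\
N_2N_2'&=\mu SL'R^2+D\mu'hP^2+d\,PR\,[hL'+\mu\mu'S],\\
N_3N_3'&=SS'P^2R^2+D\mu\mu'hh'+d\,PR\,[\mu'Sh'+\mu S'h],\\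
N_4N_4'&=DP^2R^2+\mu\mu'LL'+d\,PR\,[\mu'L'+\mu L].
\end{aligned}$$

*The $PR$-part of $C$.* The coefficient of $d\,PR$ is $\mu'S(h'-\mu)+\mu S'(h-\mu')+L'(\mu'-h)+L(\mu-h')=4[\mu'S-\mu S'+L'-L]=0$ by (7).

*The rest of $C$.* With $X=S'L+Dh$ and $Z=SL'+Dh'$,
$$C=(SS'+D)P^2R^2-\mu'XP^2-\mu ZR^2+\mu\mu'(LL'+Dhh').$$
Insert (5), so that $P^2R^2=\mu^2\mu'^2-2\mu'^2c-2\mu^2c'+4cc'$, and collect:

* free of $c,c'$: $\mu\mu'\bigl[\mu\mu'(SS'+D)-\mu X-\mu'Z+LL'+Dhh'\bigr]=\mu\mu'\,\Omega=\mu\mu'(\theta^2-16D)$;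
* coefficient of $c$: $2\mu'[X-\mu'(SS'+D)]=2\mu'[S'(L-\mu'S)+D(h-\mu')]=2\mu'(S'\theta-4D)$;
* coefficient of $c'$: $2\mu[Z-\mu(SS'+D)]=2\mu[S(L'-\mu S')+D(h'-\mu)]=2\mu(S\theta+4D)$;
* coefficient of $cc'$: $4(SS'+D)$.

*The brackets in (16).* By (5) the first is $L^2+Dh^2-(D+S^2)\mu'^2+2(D+S^2)c'$. From $L=\theta+\mu'S$ and $h=\mu'-4$,
$$L^2+Dh^2-(D+S^2)\mu'^2=\theta^2+2\theta\mu'S-8D\mu'+16D,$$
and from $L'=\theta+\mu S'$, $h'=\mu+4$,
$$L'^2+Dh'^2-(D+S'^2)\mu^2=\theta^2+2\theta\mu S'+8D\mu+16D .$$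
The total coefficient of $c'$ in (16) is $\theta^2+2\theta S(\mu'+\mu)+D(-8\mu'+16+8\mu)=\theta^2+4ES\theta$, and that of $c$ is $\theta^2+2\theta S'(\mu+\mu')+D(8\mu+16-8\mu')=\theta^2+4ES'\theta$. So the left side of (16) is
$$J=(E^2-1)(\theta^2-16D)+c(\theta^2+4ES'\theta)+c'(\theta^2+4ES\theta)+2(D+S'^2)c^2+2(D+S^2)c'^2+(4SS'+4D-16)cc'.$$

*Passing to $u,t$.* We have $S'c+Sc'=su+2t$ and $4cc'=u^2-t^2$. The linear part is $\theta^2u+4E\theta(su+2t)$, the quadratic part is $2Du^2+2(su+2t)^2-4u^2+4t^2$. Hence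
$$J=(E^2-1)(\theta^2-16D)+\theta(\theta+4Es)u+8E\theta t+(2D+2s^2-4)u^2+8sut+12t^2 .$$

*Eliminating $t$.* Put $\eta=4s+8E$. By (9), $6t=\eta-2su-E\theta$, so
$$3(8E\theta t+8sut+12t^2)=6t(4E\theta+4su+6t)=(\eta-2su-E\theta)(\eta+2su+3E\theta)$$
$$=\eta^2+2E\theta\eta-4s^2u^2-8sE\theta u-3E^2\theta^2 .$$
With $3D=\theta-s^2+4$ we have $3(\theta^2-16D)=3\theta^2-16\theta+16s^2-64$ and $3(2D+2s^2-4)=2\theta+4s^2-4$. Therefore
$$3J=(E^2-1)(3\theta^2-16\theta+16s^2-64)+3\theta(\theta+4Es)u+(2\theta+4s^2-4)u^2+\eta^2+2E\theta\eta-4s^2u^2-8sE\theta u-3E^2\theta^2 .$$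

*Eliminating $u$.* The terms containing $u$ are $(2\theta-4)u^2+\theta(3\theta+4Es)u$. Since $3\theta+4Es=-2u-8$ by (6), they equal $-4u^2-8\theta u$. In the other terms, $\eta^2=16s^2+64sE+64E^2$ and $2E\theta\eta=8sE\theta+16E^2\theta$. The terms $E^2\theta^2$, $E^2\theta$, $E^2$, $s^2$ cancel, and what remains is
$$16E^2s^2+64sE+64+8sE\theta+16\theta-3\theta^2=Y^2+2\theta Y-3\theta^2,\qquad Y=4sE+8 .$$
Insert $2u=-(3\theta+Y)$:
$$3J=-(3\theta+Y)^2+4\theta(3\theta+Y)-3\theta^2+Y^2+2\theta Y=0.$$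
As $3$ is a non-zero-divisor, $J=0$. $\square$

**Step 3: (E2).** The plan is to compare $PR$-parts first and then the remaining parts.

Since $s(r_3+r_3')+2(r_3-r_3')=Sr_3+S'r_3'$, the left side of (E2) is $Sr_3-dr_4+S'r_3'-dr_4'$. Here $L-Sh=\theta+S(\mu'-h)=\theta+4S$ and $L'-S'h'=\theta+S'(\mu-h')=\theta-4S'$, so
$$SN_3-dN_4=-(S^2-D)PR+d\mu(\theta+4S),\qquad S'N_3'-dN_4'=-(S'^2-D)PR+d\mu'(\theta-4S').$$
On the right, by (12), (12$'$),
$$T_3T_4-T_1T_2=\frac{2d(Lh-SR^2)}{c}+\frac{2d(L'h'-S'P^2)}{c'}+\frac{C_2}{cc'},\qquad C_2=N_3N_4'+N_4N_3'-N_1N_2'-N_2N_1',$$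
with
$$\begin{aligned}
N_3N_4'&=dSP^2R^2+d\mu\mu'hL'+PR\,[\mu'SL'+D\mu h],\\
N_4N_3'&=dS'P^2R^2+d\mu\mu'h'L+PR\,[\mu S'L+D\mu'h'],\\
N_1N_2'&=d\mu'LP^2+d\mu L'R^2+PR\,[LL'+D\mu\mu'],\\
N_2N_1'&=d\mu'S'hP^2+d\mu Sh'R^2+PR\,[\mu\mu'SS'+Dhh'].
\end{aligned}$$
Multiply (E2) by $cc'$.

*$PR$-parts.* In $C_2$ the coefficient of $PR$ is $-\Omega=-(\theta^2-16D)$, by (13); so the right side contributes $-\frac12(\theta^2-16D)$. On the left it is $-[c'(S^2-D)+c(S'^2-D)]=-[c'(m+4s)+c(m-4s)]=-(um+4st)$. These agree by (14).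

*Remaining parts.* Dividing by $d$, right minus left is
$$c'[Lh-SR^2-\mu(\theta+4S)]+c[L'h'-S'P^2-\mu'(\theta-4S')]+\tfrac12C_2',$$
$$C_2'=2sP^2R^2+\mu\mu'(hL'+h'L)-\mu'(L+S'h)P^2-\mu(L'+Sh')R^2 ,$$
and we must show that this vanishes. In the first bracket, by (5), $\theta$ has coefficient $h-\mu=-2$, and $S$ has coefficient $\mu'h-\mu'^2-4\mu=-4\mu'-4\mu=-8E$, besides the term $2Sc'$. In the second, $\theta$ has coefficient $h'-\mu'=2$, and $S'$ has coefficient $\mu h'-\mu^2+4\mu'=8E$, besides $2S'c$. So the brackets are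
$$-2\theta-8ES+2Sc',\qquad 2\theta+8ES'+2S'c .$$
In $C_2'$ we use
$$L+S'h=\theta+\mu'(S+S')-4S'=\theta+2s\mu'-4S',\qquad L'+Sh'=\theta+\mu(S'+S)+4S=\theta+2s\mu+4S .$$
The part of $C_2'$ free of $c,c'$ is $\mu\mu'$ times
$$2s\mu\mu'+L'(h-\mu')+L(h'-\mu)-\mu S'h-\mu'Sh' .$$
Since $\mu S'h+\mu'Sh'=\mu\mu'(S+S')-4\mu S'+4\mu'S$, this equals $4L-4L'+4\mu S'-4\mu'S=0$ by (7). In $\frac12C_2'$ the coefficient of $c$ is $\mu'(L+S'h)-2s\mu'^2=\mu'(\theta-4S')$, that of $c'$ is $\mu(L'+Sh')-2s\mu^2=\mu(\theta+4S)$, and that of $cc'$ is $4s$. Altogether we get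
$$c[(E+3)\theta+4S'(E-1)]+c'[(E-3)\theta-4S(E+1)]+2S'c^2+2Sc'^2+4scc' .$$
Put $c=\frac{u-t}2$, $c'=\frac{u+t}2$. The two linear coefficients have half-sum $E\theta+2[S'\mu-S\mu']=E\theta-4s-8E$. Half the difference, second minus first, is $-3\theta-2[S\mu'+S'\mu]=-3\theta-4sE-8$. The quadratic part is $2s(c+c')^2+4(c'^2-c^2)=2su^2+4ut$. So the expression is
$$u(E\theta-4s-8E)+t(-3\theta-4sE-8)+2su^2+4ut=u(E\theta-4s-8E+2su+6t)=0,$$
using $-3\theta-4sE-8=2u$ from (6), and then (9). $\square$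

**Step 4: (E3).** Since $T_i\kappa_i=\frac12(r_i'^2-r_i^2)$, twice (E3) is $r_4'^2-r_4^2-r_3'^2+r_3^2+T_1^2-T_2^2=32s+8T_4$. By (12) the unprimed squares give $-\frac{N_4^2-N_1^2}{c^2}+\frac{N_3^2-N_2^2}{c^2}=-\frac2c[L^2-Dh^2+(S^2-D)R^2]$. By (12$'$) the primed squares give $\frac{2}{c'}[L'^2-Dh'^2+(S'^2-D)P^2]$. After multiplication by $cc'/2$ the claim reads
$$-c'[L^2-Dh^2+(S^2-D)R^2]+c[L'^2-Dh'^2+(S'^2-D)P^2]+N_1N_1'-N_2N_2'=16scc'+4(N_4c'+N_4'c).$$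

*$PR$-parts.* On the left, using $S'-S=-4$, we find
$$d[h'L-hL'-4\mu\mu']=d[E(L-L')+3(L+L')-4(E^2-1)],$$
and by (7) this is $d[4E^2+2sE+6\theta+6sE+12-4E^2+4]=d(6\theta+8sE+16)$. On the right, $-4d(c+c')=-4du=d(6\theta+8sE+16)$ by (6). These agree.

*Remaining parts.* In $N_1N_1'-N_2N_2'$ it is $\mu'X'P^2-\mu Z'R^2$ with
$$X'=S'L-Dh=S'\theta+\mu'(SS'-D)+4D,\qquad Z'=SL'-Dh'=S\theta+\mu(SS'-D)-4D .$$
On the right it is $16scc'-4\mu Lc'-4\mu'L'c$. Insert (5). The part free of $c,c'$ is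
$$\mu\mu'(\mu X'-\mu'Z')=\mu\mu'[\theta(\mu S'-\mu'S)+4D(\mu+\mu')]=(E^2-1)[-\theta(4E+2s)+8DE].$$
So left minus right is
$$J_3=(E^2-1)[-\theta(4E+2s)+8DE]+cb+c'b'-2(S'^2-D)c^2+2(S^2-D)c'^2-16scc',$$
$$b=[L'^2-Dh'^2+(S'^2-D)\mu^2]-2\mu'X'+4\mu'L',$$
$$b'=-[L^2-Dh^2+(S^2-D)\mu'^2]+2\mu Z'+4\mu L .$$

*Computing $b$ and $b'$.* From $L'=\theta+\mu S'$, $h'=\mu+4$, and $L=\theta+\mu'S$, $h=\mu'-4$,
$$L'^2-Dh'^2+(S'^2-D)\mu^2=\theta^2+2\theta\mu S'+2(S'^2-D)\mu^2-8D\mu-16D,$$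
$$L^2-Dh^2+(S^2-D)\mu'^2=\theta^2+2\theta\mu'S+2(S^2-D)\mu'^2+8D\mu'-16D .$$
In $b$: the terms with $\theta$ are $\theta^2+2\theta S'(\mu-\mu')+4\mu'\theta=\theta^2-4S'\theta+4(E+1)\theta$. The terms with an explicit $D$ are $2D(\mu'^2-\mu^2)-8D(\mu+\mu')-16D=-8DE-16D$. The rest is $2S'[S'\mu^2-S\mu'^2+2\mu\mu']$. Here
$$S'\mu^2-S\mu'^2+2\mu\mu'=s(\mu^2-\mu'^2)-2(\mu^2+\mu'^2)+2(E^2-1)=-4sE-4E^2-4+2E^2-2=-2(E^2+2sE+3).$$
In $b'$: the terms with $\theta$ are $-\theta^2+2\theta S(\mu-\mu')+4\mu\theta=-\theta^2-4S\theta+4(E-1)\theta$. The terms with an explicit $D$ are $2D(\mu'^2-\mu^2)-8D(\mu'+\mu)+16D=-8DE+16D$. The rest is $2S[S'\mu^2-S\mu'^2+2\mu\mu']$. Hence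
$$b=\theta^2-4S'\theta+4(E+1)\theta-8DE-16D-4S'(E^2+2sE+3),$$
$$b'=-\theta^2-4S\theta+4(E-1)\theta-8DE+16D-4S(E^2+2sE+3).$$

*Passing to $u,t$.* We have $cb+c'b'=u\beta_1+t\beta_2$ with $\beta_1=\frac12(b+b')$, $\beta_2=\frac12(b'-b)$:
$$\beta_1=-4s\theta+4E\theta-8DE-4s(E^2+2sE+3),\qquad \beta_2=-\theta^2-12\theta+16D-8(E^2+2sE+3).$$
By (8) the quadratic part is $-2(m-4s)c^2+2(m+4s)c'^2-16scc'=2m(c'^2-c^2)+8s(c'-c)^2=2mut+8st^2$. So
$$J_3=(E^2-1)[-\theta(4E+2s)+8DE]+u\beta_1+t(\beta_2+8st+2mu).$$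
By (14), $8st+2mu=\theta^2-16D$, so
$$\beta_2+8st+2mu=-12\theta-8E^2-16sE-24=8u-8(E^2-1),$$
because $8u=-12\theta-16sE-32$. Also $8t=4s\theta+4Em+16s$ by (6), so
$$\beta_1+8t=-4s(E^2-1)+4E(\theta-2D+m-2s^2)=-4s(E^2-1)$$
by (8). Therefore
$$J_3=(E^2-1)[-\theta(4E+2s)+8DE-8t-4su].$$
By (6), $-8t-4su=-4s\theta-4Em-16s+6s\theta+8s^2E+16s=2s\theta+E(8s^2-4m)$, so the bracket is $-4E(\theta-2D-2s^2+m)=0$ by (8). $\square$

**Step 5: (E4).** We first rewrite (E4) in terms of $r_4,r_4'$ only. Expanding, $T_3\kappa_4-T_4\kappa_3=r_3r_4'-r_4r_3'$. Multiply (E4) by the non-zero-divisor $d$, and use (15) as $dr_3=Sr_4-4\mu$, $dr_3'=S'r_4'+4\mu'$. Then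
$$d(r_3r_4'-r_4r_3')=4r_4r_4'-4\mu r_4'-4\mu'r_4,\qquad dT_3=Sr_4+S'r_4'+8 .$$
Put $\nu=E+s$. Dividing by $4$, (E4) becomes $r_4r_4'-\mu r_4'-\mu'r_4=4D+Sr_4+S'r_4'+8$, i.e. $r_4r_4'-(\nu-3)r_4'-(\nu+3)r_4=4D+8$. Adding $\nu^2-9$ on both sides,
$$(r_4-\nu+3)(r_4'-\nu-3)=\nu^2-1+4D. \tag{17}$$

*Removing $PR$.* We have $c(r_4-\nu+3)=-(dPR+H)$ and $c'(r_4'-\nu-3)=-(dPR+H')$ with
$$H=\mu L+(\nu-3)c,\qquad H'=\mu'L'+(\nu+3)c'.$$
Now $\mu L+\mu'L'=E(L+L')-(L-L')=2E\theta+2s(E^2-1)$, so $H+H'=2E\theta+2s(E^2-1)+\nu u+3t$. By (9), then (6),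
$$2(H+H')=4E\theta+4s(E^2-1)+2Eu+(2su+6t)=E(3\theta+4sE+8+2u)=0 .$$
So $(dPR+H)(dPR+H')=DP^2R^2+HH'$, and (17) is equivalent to $DP^2R^2+HH'=(\nu^2-1+4D)cc'$. Inserting (5), the coefficient of $cc'$ in the difference of the two sides is $4D+(\nu^2-9)-(\nu^2-1+4D)=-8$. So (17) is equivalent to $J_4=0$, where
$$J_4=D\mu^2\mu'^2+\mu\mu'LL'+c'\mu[(\nu+3)L-2D\mu]+c\mu'[(\nu-3)L'-2D\mu']-8cc'.$$

*Eliminating $c,c'$.* Insert (10) into $4J_4$:
$$4J_4=4D\mu^2\mu'^2+4\mu\mu'LL'+(S'L'-Dh')\mu[(\nu+3)L-2D\mu]-(SL-Dh)\mu'[(\nu-3)L'-2D\mu']+2(SL-Dh)(S'L'-Dh').$$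
Collect by $L,L'$.

* Coefficient of $LL'$: $4\mu\mu'+\nu(\mu S'-\mu'S)+3(\mu S'+\mu'S)+2SS'$, which is $4E^2-4-(E+s)(4E+2s)+3(2sE+4)+2s^2-8=0$.
* Coefficient of $L$: $D[2S(\mu'^2-h')-h'\mu(\nu+3)]$. Since $\mu'^2-h'=E^2+E-2=\mu(E+2)$, it is $D\mu[2(s+2)(E+2)-(E+3)(E+s+3)]=D\mu[sE+s-(E+1)^2]=D\mu\mu'(s-E-1)$.
* Coefficient of $L'$: $D[h\mu'(\nu-3)-2S'(\mu^2+h)]$. Since $\mu^2+h=E^2-E-2=\mu'(E-2)$, it is $D\mu'[(E-3)(E+s-3)-2(s-2)(E-2)]=D\mu'[(E-1)^2-s(E-1)]=D\mu\mu'(E-1-s)$.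
* Free of $L,L'$, apart from $4D\mu^2\mu'^2$: $2D^2[h'\mu^2-h\mu'^2+hh']$. Here $h'\mu^2-h\mu'^2=E(\mu^2-\mu'^2)+3(\mu^2+\mu'^2)=2E^2+6$ and $hh'=E^2-9$, so it is $6D^2(E^2-1)$.

Therefore
$$4J_4=D(E^2-1)\bigl[4(E^2-1)+(s-E)(L-L')-(L+L')+6D\bigr].$$
By (7) the bracket is $4E^2-4+(s-E)(4E+2s)-2\theta-2sE-4+6D=2s^2-8+6D-2\theta=0$. $\square$

This proves the Proposition.

## 10. Descent from $K$ to $k$ and the proof of Theorem 1

**Step 1: sign rules for the $T_i$.** Suppose a field automorphism of $N$ acts by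
$$p\mapsto\eta_1p,\quad q\mapsto\eta_1\eta_2q,\quad (E,s,d)\mapsto\eta_2(E,s,d)\qquad(\eta_1,\eta_2\in\{1,-1\}).$$
Then
$$T_1+T_2\mapsto\eta_1(T_1+T_2),\qquad T_1-T_2\mapsto\eta_1\eta_2(T_1-T_2),\qquad T_3\mapsto\eta_2T_3,\qquad T_4\mapsto\eta_2T_4. \tag{18}$$
Indeed the $T_i$ are rational expressions in $P,R,E,s,d$ with coefficients in the prime field, so only the substitution of these five elements matters. For $(\eta_1,\eta_2)=(-1,1)$ it is $(P,R)\mapsto(-P,-R)$. This negates $T_1,T_2$, which are linear in $P,R$, and fixes $T_3,T_4$, which involve only $PR$. For $(1,-1)$ it is $\psi$: $T_1\leftrightarrow T_2$, $T_3\mapsto-T_3$, $T_4\mapsto-T_4$. The case $(-1,-1)$ is the composite, and (18) is multiplicative.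

**Step 2: the Galois action on $N$.** Here $N=K(x_1,x_2,x_3)^G$. Let $\mathrm{Gal}(K/k)$ act on $K(x_1,x_2,x_3)$ through coefficients. This commutes with $G$, so it acts on $N$ with fixed field $k(x_1,x_2,x_3)^G$, faithfully since $K\subseteq N$. By Artin's theorem $[N:k(x_1,x_2,x_3)^G]=[K:k]$. An element with $\iota\mapsto\eta_1\iota$, $\rho\mapsto\eta_2\rho$ fixes $x,y,W_i$, so it acts by $p\mapsto\eta_1p$, $q\mapsto\eta_1\eta_2q$, $w_i\mapsto\eta_2w_i$. Now $E,a_1,a_2$ are homogeneous of degree $1$ in the $w_i$ with coefficients in the prime field, so $E,s,d$ are multiplied by $\eta_2$, and (18) applies.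

**Step 3: invariant generators.** By (18) the elements
$$U_1=\iota(T_1+T_2),\quad U_2=\iota\rho(T_1-T_2),\quad U_3=\rho T_3,\quad U_4=\rho T_4$$
are Galois-invariant, so they lie in $k(x_1,x_2,x_3)^G$. By part (b), $K(U_1,\dots,U_4)=K(T_1,\dots,T_4)=N$. So $[N:k(U)]=[K(U):k(U)]\le[K:k]=[N:k(x_1,x_2,x_3)^G]$. As $k(U)\subseteq k(x_1,x_2,x_3)^G$, equality holds:
$$k(x_1,x_2,x_3)^G=k(U_1,U_2,U_3,U_4).$$

**Step 4: the quadric over $k$.** We have $T_1^2+T_2^2=\frac12[(T_1+T_2)^2+(T_1-T_2)^2]$, $(T_1+T_2)^2=-U_1^2$, $(T_1-T_2)^2=-U_2^2/a$ and $T_j^2=U_j^2/a$ for $j=3,4$. Part (a) multiplied by $2a$ becomes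
$$aU_1^2+U_2^2+2U_3^2+2U_4^2=64a . \tag{19}$$

**Step 5: projection from the point $(8,0,0,0)$.** This point lies on (19). If $U_1=8$ held in the field, then $U_2^2+2U_3^2+2U_4^2=0$ and the transcendence degree would be at most $2$, but it is $3$. So put $b_j=U_j/(U_1-8)$ for $j=2,3,4$ and $\beta=b_2^2+2b_3^2+2b_4^2$. Dividing $a(U_1^2-64)+U_2^2+2U_3^2+2U_4^2=0$ by $U_1-8$ gives $a(U_1+8)+(U_1-8)\beta=0$, i.e. $U_1(a+\beta)=8(\beta-a)$. If $a+\beta=0$, then also $\beta=a$, hence $2a=0$, impossible. So $U_1\in k(b_2,b_3,b_4)$, then $U_j=b_j(U_1-8)\in k(b_2,b_3,b_4)$, and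
$$k(x_1,x_2,x_3)^{G_{7,1,1}}=k(b_2,b_3,b_4).$$
The transcendence degree is $3$, so $b_2,b_3,b_4$ are algebraically independent, and the fixed field is $k$-rational. This proves Theorem 1. $\blacksquare$

## 11. The same action on a product of three conics: a sharp criterion

The variable $x_i$ entered only through the point $(y_i,z_i)$ of the conic $y^2+z^2/a=1$. We now allow any smooth diagonal conic, possibly without a rational point. Let $c_1,c_2,c_3\in k^\times$ (not to be confused with $c,c'$ of Section 7), $\delta=c_1c_2c_3$, and let $C$ be the conic $c_1X^2+c_2Y^2+c_3Z^2=0$. The function field of $C^3$ is $k(C^3)=k(f_i,g_i)_{i=1,2,3}$ with $c_1f_i^2+c_2g_i^2+c_3=0$. Let $A_4$ act by the formulas of Section 4 with $(y_i,z_i)$ replaced by $(f_i,g_i)$; these are sign changes and a cyclic shift, so they respect the equations, and the group relations checked there persist. The action of Theorem 1 is the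 case $(c_1,c_2,c_3)=(1,\frac1a,-1)$.

**Theorem 2.** *Let $\operatorname{char}k\ne2$. Then $k(C^3)^{A_4}$ is $k$-isomorphic to the function field of the projective quadric defined by*
$$\varphi=\langle1,1,-2\delta c_1,-2\delta c_2,-2\delta c_3\rangle .$$
*It is $k$-rational iff it is stably $k$-rational iff it is $k$-unirational iff $\varphi$ is isotropic over $k$. In particular it is rational if $C(k)\ne\emptyset$ or $\sqrt{-1}\in k$. It is not always rational: over $k=\mathbb R((t_1))((t_2))$ with $(c_1,c_2,c_3)=(t_1,t_2,t_1t_2)$ it is not even $k$-unirational.*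

**Step 1: invariants of $V$.** Put $x=f_1f_2f_3$, $y=g_1g_2g_3$, $W_i=f_ig_{i+1}$, $\xi_i=-\frac{c_1}{c_3}f_i^2$. Then $1-\xi_i=\frac{c_3+c_1f_i^2}{c_3}=-\frac{c_2}{c_3}g_i^2$, so
$$\omega_i:=\xi_i(1-\xi_{i+1})=\frac{c_1c_2}{c_3^2}W_i^2,\qquad \xi_1\xi_2\xi_3=-\frac{c_1^3}{c_3^3}x^2,\qquad \prod(1-\xi_i)=-\frac{c_2^3}{c_3^3}y^2 .$$
As in the Claim, $\xi_3(1-\omega_1)=\xi_1\xi_2\xi_3+\omega_3$ with $\omega_1\ne1$. So all $\xi_i$, hence all $f_i^2$, lie in $M=k(x,y,W_1,W_2,W_3)$. Since $f_3=x/(f_1f_2)$ and $g_{i+1}=W_i/f_i$, the field $k(C^3)=M(f_1,f_2)$ has degree at most $4$ over $M$, and $k(C^3)^V=M$. The identity before (1), divided by $c_1c_2/c_3^2$, gives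
$$\sum W_i^2=\alpha x^2+\beta y^2+\gamma,\quad xy=W_1W_2W_3,\quad \alpha=\frac{c_1^2}{c_2c_3},\ \beta=\frac{c_2^2}{c_1c_3},\ \gamma=\frac{c_3^2}{c_1c_2},\quad\alpha\beta\gamma=1 .$$

**Step 2: normalization.** Choose $A_0,C_0$ in an algebraic closure of $k$ with $A_0^2=\alpha$, $C_0^2=\gamma$, and put $B_0=1/(A_0C_0)$, so $B_0^2=\beta$. Let $K=k(A_0,C_0)$, which is Galois over $k$, and
$$p=\frac{A_0x}{C_0},\qquad q=\frac{B_0y}{C_0},\qquad w_i=\frac{W_i}{C_0} .$$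
Then $p^2+q^2+1=\frac1\gamma(\alpha x^2+\beta y^2+\gamma)=\sum w_i^2$ and $pq=A_0B_0xy/C_0^2=xy/C_0^3=w_1w_2w_3$. So (2) holds. Since $C$ is geometrically integral, $K(C^3)$ is the field $K\otimes_kk(C^3)$. Step 1 over $K$ shows that the standing hypotheses of Section 4 hold for $F=K(C^3)^V$, and $N=F^{\langle\sigma\rangle}=K(C^3)^{A_4}$.

**Step 3: descent.** A Galois element with $A_0\mapsto\epsilon_1A_0$, $C_0\mapsto\epsilon_3C_0$ has $B_0\mapsto\epsilon_1\epsilon_3B_0$. So $p\mapsto\epsilon_1\epsilon_3p$, $q\mapsto\epsilon_1q$, $w_i\mapsto\epsilon_3w_i$. This is the situation of (18) with $\eta_1=\epsilon_1\epsilon_3$, $\eta_2=\epsilon_3$: $T_1+T_2$ is multiplied by $\epsilon_1\epsilon_3$, $T_1-T_2$ by $\epsilon_1$, and $T_3,T_4$ by $\epsilon_3$. Hence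
$$v_1=\frac{C_0}{A_0}(T_1+T_2),\quad v_2=\frac{C_0}{B_0}(T_1-T_2),\quad v_3=C_0T_3,\quad v_4=C_0T_4$$
are invariant. By the degree count of Section 10, Step 3, $k(C^3)^{A_4}=k(v_1,\dots,v_4)$. Part (a) multiplied by $\gamma$, with $(T_1+T_2)^2=\frac\alpha\gamma v_1^2$ and $(T_1-T_2)^2=\frac\beta\gamma v_2^2$, is
$$v_3^2+v_4^2-\tfrac12\alpha v_1^2-\tfrac12\beta v_2^2=32\gamma . \tag{20}$$
The associated five-dimensional form is $\langle1,1,-\frac12\alpha,-\frac12\beta,-32\gamma\rangle$. Modulo squares $\frac12\equiv2\equiv32$, and $\alpha=c_1^3/\delta\equiv\delta c_1$, similarly $\beta\equiv\delta c_2$, $\gamma\equiv\delta c_3$. So the form is isometric to $\varphi$. It is nondegenerate and the transcendence degree of $k(v_1,\dots,v_4)$ is $3$. By the recognition principle after Definition 4, $k(C^3)^{A_4}$ is the function field of the quadric $\varphi=0$.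

**Step 4: isotropic implies rational.** A nondegenerate isotropic form splits off a hyperbolic plane: in suitable coordinates $\varphi=X_0X_1+\varphi'(X_2,X_3,X_4)$. Setting $X_1=1$, which is allowed since $X_1$ does not vanish identically on the integral quadric, the function field is generated by $X_2,X_3,X_4$, as $X_0=-\varphi'(X_2,X_3,X_4)$. Its transcendence degree is $3$, so it is $k$-rational. Rational implies stably rational, which implies unirational.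

**Step 5: unirational implies isotropic.** Suppose $k(C^3)^{A_4}$ embeds over $k$ in $k(Y_1,\dots,Y_n)$. Over the function field of its own quadric $\varphi$ is isotropic, because the coordinate functions form a nontrivial zero. So $\varphi$ is isotropic over $k(Y_1,\dots,Y_n)$. An anisotropic form stays anisotropic over a purely transcendental extension. It suffices to add one variable $Y$ to a field $k_0$: clear denominators in a nontrivial zero over $k_0(Y)$, divide by the highest common power of $Y$, and set $Y=0$; this is a nontrivial zero over $k_0$. So $\varphi$ is isotropic over $k$. Together with Step 4 this proves the equivalences.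

**Step 6: the special cases and the example.** If $C(k)\ne\emptyset$, then $\langle c_1,c_2,c_3\rangle$ is isotropic, hence so is its multiple $-2\delta\langle c_1,c_2,c_3\rangle$, a subform of $\varphi$. If $\sqrt{-1}\in k$, then $\langle1,1\rangle$ is isotropic.

For the example we use Springer's theorem for a complete discretely valued field of residue characteristic $\ne2$ with uniformizer $\pi$: a form $\varphi_0\perp\pi\varphi_1$, with $\varphi_0,\varphi_1$ having unit diagonal entries, is anisotropic iff both residue forms are. We need only that anisotropic residue forms imply anisotropy, and that direction is short. Let $\varphi_0(\mathbf x)+\pi\varphi_1(\mathbf y)=0$ be nontrivial, scaled so that all coordinates are integral and not all divisible by $\pi$. Reducing modulo $\pi$ gives $\bar\varphi_0(\bar{\mathbf x})=0$, so $\mathbf x=\pi\mathbf x_0$ with $\mathbf x_0$ integral. Dividing by $\pi$,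 $\pi\varphi_0(\mathbf x_0)+\varphi_1(\mathbf y)=0$, so $\bar\varphi_1(\bar{\mathbf y})=0$ and $\pi$ divides $\mathbf y$, a contradiction.

Over $k=\mathbb R((t_1))((t_2))$ with $(c_1,c_2,c_3)=(t_1,t_2,t_1t_2)$ we have $\delta=(t_1t_2)^2$, a square, so
$$\varphi\simeq\langle1,1,-2t_1,-2t_2,-2t_1t_2\rangle=\langle1,1,-2t_1\rangle\perp t_2\langle-2,-2t_1\rangle .$$
The residue forms for $t_2$ are $\langle1,1,-2t_1\rangle$ and $\langle-2,-2t_1\rangle$ over $\mathbb R((t_1))$. Their residue forms for $t_1$ are $\langle1,1\rangle,\langle-2\rangle$ and $\langle-2\rangle,\langle-2\rangle$ over $\mathbb R$, all anisotropic. So $\varphi$ is anisotropic, and by Step 5 the field $k(C^3)^{A_4}$ is not $k$-unirational. $\blacksquare$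

For $(c_1,c_2,c_3)=(1,\frac1a,-1)$ the conic has the $k$-point $(1:0:1)$. So $\varphi$ is isotropic for every $k$ and $a$, and Theorem 2 contains Theorem 1.
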